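\title{The group of null sequences in an $s$-group need not be an $s$-group}

\begin{abstract}
For a Hausdorff Abelian topological group $X$, let $\mathfrak F_0(X)$ be the group of null sequences in $X$ with the uniform topology. An $s$-group is a group whose topology is the finest group topology in which all of its null sequences converge to zero. We show that $\mathfrak F_0(X)$ need not be an $s$-group when $X$ is one. The coproduct of uncountably many copies of $\mathbb R$ is a counterexample; a second one, constructed in ZFC, is a separable sequential $k_\omega$-group. For coproducts of $s$-groups we determine exactly when $\mathfrak F_0(X)$ is an $s$-group, and we give a sufficient condition that covers metrizable groups and $k_\omega$-groups with a defining sequence of metrizable compact sets.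
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, \emph{group} means a Hausdorff Abelian topological group, while a \emph{group topology} on an Abelian group is allowed to be non-Hausdorff. For a group $X$ we write $\mathcal N(X)$ for the family of (not necessarily open) neighborhoods of $0$, and we call a sequence \emph{null} if it converges to $0$.

\subsection*{The question}
Let $(G,\tau)$ be a group. A supremum of group topologies is a group topology, and a sequence converges in it as soon as it converges in each of them. So there is a finest group topology on $G$ in which every $\tau$-null sequence converges to $0$; the group $G$ with this topology is denoted by $\mathbf s(G)$. Since $\tau$ is one of the competing topologies, $\mathbf s(G)$ is finer than $\tau$. Hence $\mathbf s(G)$ is Hausdorff and has the same null sequences as $G$ and, by translation, the same convergent sequences. The group $G$ is an \emph{$s$-group} if $\mathbf s(G)=G$: among group topologies, $\tau$ is then determined by its convergent sequences.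

The purely topological counterpart is sequentiality. A space is \emph{sequential} if every sequentially closed set (a set containing the limits of all its convergent sequences) is closed; a sequentially continuous map on such a space is continuous. The identity $G\to\mathbf s(G)$ is sequentially continuous, so every sequential group is an $s$-group. This includes the metrizable groups and the \emph{Fr\'echet--Urysohn} groups, in which every point of a closure $\overline A$ is the limit of a sequence in $A$.

For a group $X$ let $c_0(X)$ be the group of all null sequences $y=(y_n)_{n\in\mathbb N}$ in $X$. The sets $U^{\mathbb N}\cap c_0(X)$, $U\in\mathcal N(X)$, form a base at $0$ of the \emph{uniform topology}, and $\mathfrak F_0(X)$ denotes $c_0(X)$ with this topology. It is Hausdorff, because the maps $y\mapsto y_n$ are continuous. The following question comes from Gabriyelyan's paper \cite{Gab}.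

\begin{quote}
\emph{If $X$ is an $s$-group, is $\mathfrak F_0(X)$ an $s$-group?}
\end{quote}

The simplest cases suggest a positive answer. If $X$ is discrete, then $U=\{0\}$ shows that $\mathfrak F_0(X)$ is discrete. If $X=\mathbb R$, then $\mathfrak F_0(X)$ is the Banach space $c_0$. A countable base at $0$ in $X$ gives one in $\mathfrak F_0(X)$, so $\mathfrak F_0(X)$ is metrizable when $X$ is. For an arbitrary $s$-group $X$, the group $\mathfrak F_0(X)$ contains the finite powers $X^n$, these are $s$-groups, and every $y\in c_0(X)$ is the limit of the \emph{sequence} of its truncations $(y_1,\dots,y_n,0,0,\dots)\in X^n$. It seems that nothing in $\mathfrak F_0(X)$ can escape sequences. Section~\ref{sec:tools} shows that this argument leaves exactly one thing unproved, a uniformity in $n$. This uniformity can fail.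

\subsection*{Results}
The \emph{coproduct topology} on a direct sum $\bigoplus_{i\in I}X_i$ of groups is the finest group topology that makes all inclusions $X_i\to\bigoplus_{i\in I}X_i$ continuous; it is the supremum of all such topologies.

\begin{theorem}\label{thm:R}
Let $I$ be uncountable and let $X=\bigoplus_{i\in I}\mathbb R$ have the coproduct topology. Then $X$ is an $s$-group, but $\mathfrak F_0(X)$ is not an $s$-group.
\end{theorem}

This answers the question in the negative. For coproducts the same method gives an exact criterion, which shows that $\aleph_1$ is the least number of copies of $\mathbb R$ that will do.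

\begin{theorem}\label{thm:coprod}
Let $(X_i)_{i\in I}$ be $s$-groups and let $X=\bigoplus_{i\in I}X_i$ have the coproduct topology. Then $X$ is an $s$-group, and $\mathfrak F_0(X)$ is an $s$-group if and only if every $\mathfrak F_0(X_i)$ is an $s$-group and all but countably many $X_i$ are discrete. In particular, $\mathfrak F_0(\bigoplus_I\mathbb R)$ is an $s$-group if and only if $|I|\le\aleph_0$.
\end{theorem}

One could hope that the answer becomes positive for small groups, or for sequential ones. It does not. A Hausdorff space $Y$ is a \emph{$k_\omega$-space} if it is the union of compact sets $K_1\subseteq K_2\subseteq\cdots$ such that $C\subseteq Y$ is closed if and only if every $C\cap K_n$ is closed; then $(K_n)$ is a \emph{defining sequence}. The free Abelian topological group $A(K)$ is recalled in Section~\ref{sec:seq}. The next theorem is proved in ZFC.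

\begin{theorem}\label{thm:seq}
There is a compact Hausdorff, separable, sequential space $K$ such that the free Abelian topological group $X=A(K)$ is sequential (and $k_\omega$, $\sigma$-compact and separable), but $\mathfrak F_0(X)$ is not an $s$-group.
\end{theorem}

The positive result needs a Fr\'echet--Urysohn property in which points are replaced by finite sets.

\begin{definition}\label{def:FU}
Let $X$ be a group and $0\in Z\subseteq X$. The set $Z$ is \emph{$\mathrm{FU}_{\mathrm{fin}}$ at $0$} (Fr\'echet--Urysohn for finite sets) if the following holds: whenever $\mathcal P$ is a family of nonempty finite subsets of $Z$ such that each $U\in\mathcal N(X)$ contains some $P\in\mathcal P$, there are $P_1,P_2,\ldots\in\mathcal P$ such that each $U\in\mathcal N(X)$ contains all but finitely many $P_j$.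
\end{definition}

\begin{theorem}\label{thm:pos}
Let $X$ be an $s$-group and let $Z_1\subseteq Z_2\subseteq\cdots$ be subsets of $X$ containing $0$, each $\mathrm{FU}_{\mathrm{fin}}$ at $0$, such that every null sequence of $X$ is, up to finitely many terms, contained in some $Z_n$. Then $\mathfrak F_0(X)$ is an $s$-group. This covers metrizable $X$, all $X$ that are $\mathrm{FU}_{\mathrm{fin}}$ at $0$, and all $k_\omega$-groups with a defining sequence of metrizable compact sets.
\end{theorem}

Both counterexamples rest on one device: a seminorm on $c_0(X)$ that adds up contributions of many different terms of a sequence, whereas the uniform topology looks at one term at a time. The device is set up in Section~\ref{sec:tools}. Theorem~\ref{thm:R} is proved in Section~\ref{sec:coprod}, Theorem~\ref{thm:coprod} in Section~\ref{sec:crit}, Theorem~\ref{thm:seq} in Section~\ref{sec:seq}, and Theorem~\ref{thm:pos} in Section~\ref{sec:pos}.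

\section{Seminorms, null families and finite sequences}\label{sec:tools}

We use the standard way of producing group topologies: if $\mathcal B$ is a family of symmetric subsets of an Abelian group, each containing $0$, such that the intersection of two members contains a member and every $B\in\mathcal B$ contains $B'+B'$ for some $B'\in\mathcal B$, then $\mathcal B$ is a base at $0$ of a unique group topology. We also use that for sets $V_0,V_1,\dots$ containing $0$,
\begin{equation}\label{eq:chain}
V_k+V_k\subseteq V_{k-1}\ \text{ for all } k\ge1\quad\text{implies}\quad V_1+\dots+V_n\subseteq V_0\ \text{ for all } n;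
\end{equation}
indeed $V_k+\dots+V_n\subseteq V_{k-1}$ by downward induction on $k$.

A \emph{seminorm} on an Abelian group $G$ is a function $N\colon G\to[0,\infty)$ with $N(0)=0$, $N(-g)=N(g)$ and $N(g+h)\le N(g)+N(h)$. The sets $\{N<\varepsilon\}$ form a base at $0$ of a group topology $\sigma_N$. Since $|N(g)-N(h)|\le N(g-h)$, the seminorm $N$ is continuous for a group topology $\tau$ if and only if $\sigma_N\subseteq\tau$. Continuous seminorms separate the points of a group (see, e.g., Hewitt--Ross, Theorem~8.2); after multiplying by a constant, for each $x\ne0$ there is a continuous seminorm $\rho$ with $\rho(x)\ge1$.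

\begin{lemma}\label{lem:s}
Let $(G,\tau)$ be an $s$-group.
\begin{enumerate}
\item[(a)] If every $\tau$-null sequence converges to $0$ in a group topology $\sigma$ on $G$, then $\sigma\subseteq\tau$.
\item[(b)] A homomorphism $f\colon G\to H$ to a group $H$ that maps null sequences to null sequences is continuous.
\item[(c)] A seminorm $N$ on $G$ with $N(g_k)\to0$ for every null sequence $(g_k)$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $\tau$ is the finest such topology. For (b), apply (a) to the group topology with base $\{f^{-1}(V):V\in\mathcal N(H)\}$ at $0$; for (c), apply (a) to $\sigma_N$.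
\end{proof}

\begin{lemma}\label{lem:prod}
Let $Y$ and $Z$ be groups. Then $Y\times Z$ is an $s$-group if and only if $Y$ and $Z$ are, and $\mathfrak F_0(Y\times Z)=\mathfrak F_0(Y)\times\mathfrak F_0(Z)$.
\end{lemma}

\begin{proof}
If $Y$ and $Z$ are $s$-groups, the inclusions $Y\to\mathbf s(Y\times Z)$ and $Z\to\mathbf s(Y\times Z)$ are continuous by Lemma~\ref{lem:s}(b). Hence so is the identity $Y\times Z\to\mathbf s(Y\times Z)$, which is $(y,z)\mapsto(y,0)+(0,z)$. Conversely, let $Y\times Z$ be an $s$-group. Its null sequences are null in $\mathbf s(Y)\times Z$, so $\mathbf s(Y)\times Z$ is coarser than $Y\times Z$ by Lemma~\ref{lem:s}(a). Restricting to $Y\times\{0\}$ gives $\mathbf s(Y)=Y$, and $Z$ is treated symmetrically. Finally, a sequence in $Y\times Z$ is null, or has all terms in $U\times U'$, exactly when its two coordinate sequences are null, or have all terms in $U$ and in $U'$.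
\end{proof}

A family $(x_j)_{j\in J}$ in a group $X$, with $J$ countable, is \emph{null} if each $U\in\mathcal N(X)$ contains $x_j$ for all but finitely many $j$. A subfamily of a null family is null, and $\{x_j:j\in J\}\cup\{0\}$ is compact, since an open set containing $0$ misses only finitely many $x_j$. For infinite $J$, a null family is a null sequence under any enumeration of $J$. So in the definition of $\mathfrak F_0(X)$ the index set $\mathbb N$ may be replaced by any countably infinite set. The next lemma says that a null sequence of $\mathfrak F_0(X)$ reaches no more of $X$ than a single null sequence of $X$ does.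

\begin{lemma}\label{lem:double}
If $y^{(k)}\to0$ in $\mathfrak F_0(X)$, then the double family $(y^{(k)}_n)_{k,n}$ is null in $X$.
\end{lemma}

\begin{proof}
Given $U\in\mathcal N(X)$, there is $k_0$ with $y^{(k)}\in U^{\mathbb N}$ for $k\ge k_0$. For each of the finitely many $k<k_0$ we have $y^{(k)}_n\in U$ for all but finitely many $n$, since $y^{(k)}\in c_0(X)$.
\end{proof}

We now make the heuristic of the introduction precise. A sequence is \emph{finitely supported} if all but finitely many of its terms are $0$.

\begin{lemma}\label{lem:finite}
The group $\mathfrak F_0(X)$ is an $s$-group if and only if for every neighborhood $V$ of $0$ in $\mathbf s(\mathfrak F_0(X))$ there is $U\in\mathcal N(X)$ such that $V$ contains every finitely supported sequence with all terms in $U$.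
\end{lemma}

\begin{proof}
If $\mathfrak F_0(X)$ is an $s$-group, then $V$ contains some $U^{\mathbb N}\cap c_0(X)$. Conversely, let $V_0$ be a neighborhood of $0$ in $\mathbf s(\mathfrak F_0(X))$, choose another one, $V$, with $V+V\subseteq V_0$, and take $U$ as in the statement. Let $y\in U^{\mathbb N}\cap c_0(X)$. The tails $(0,\dots,0,y_{n+1},y_{n+2},\dots)$ tend to $0$ in $\mathfrak F_0(X)$, hence in $\mathbf s(\mathfrak F_0(X))$, so some tail lies in $V$. The corresponding head $(y_1,\dots,y_n,0,0,\dots)$ lies in $V$ by the choice of $U$. Thus $y\in V_0$, and $V_0\supseteq U^{\mathbb N}\cap c_0(X)$ is a neighborhood of $0$ in $\mathfrak F_0(X)$.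
\end{proof}

Let $X$ be an $s$-group and $V$ as in the lemma. For each $n$ the power $X^n$ is an $s$-group by Lemma~\ref{lem:prod}, so the inclusion $X^n\to\mathbf s(\mathfrak F_0(X))$ is continuous by Lemma~\ref{lem:s}(b), and there is $U_n\in\mathcal N(X)$ such that $V$ contains all sequences $(y_1,\dots,y_n,0,0,\dots)$ with terms in $U_n$. The whole question is whether $U_n$ can be chosen independently of $n$. To show that it cannot, we take $V=\{N<c\}$ for a suitable seminorm.

\begin{corollary}\label{cor:test}
Let $N$ be a seminorm on $c_0(X)$ with the following two properties.
\begin{enumerate}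
\item[(S)] $N(y^{(k)})\to0$ whenever $y^{(k)}\to0$ in $\mathfrak F_0(X)$.
\item[(L)] There is $c>0$ such that every set $U^{\mathbb N}\cap c_0(X)$, $U\in\mathcal N(X)$, contains some $y$ with $N(y)\ge c$.
\end{enumerate}
Then $\mathfrak F_0(X)$ is not an $s$-group.
\end{corollary}

\begin{proof}
Otherwise $N$ is continuous by (S) and Lemma~\ref{lem:s}(c), contrary to (L).
\end{proof}

\section{Uncountable coproducts}\label{sec:coprod}

Let $X=\bigoplus_{i\in I}X_i$ carry the coproduct topology. We regard $X_i$ as a subgroup of $X$, write $x(i)$ for the $i$th coordinate of $x\in X$, and call the finite set $\{i:x(i)\neq0\}$ the \emph{support} of $x$. The coproduct topology has so many continuous seminorms that null sequences are forced into finitely many coordinates.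

\begin{lemma}\label{lem:coprod}
Let $(X_i)_{i\in I}$ be groups and let $X=\bigoplus_{i\in I}X_i$ have the coproduct topology.
\begin{enumerate}
\item[(a)] A homomorphism from $X$ to an Abelian group with a group topology, or a seminorm on $X$, is continuous if and only if its restriction to each $X_i$ is continuous.
\item[(b)] The projections $x\mapsto x(i)$ are continuous, and $X$ is Hausdorff.
\item[(c)] If $I=I_1\sqcup I_2$, then $X$ is the product of the coproducts $\bigoplus_{I_1}X_i$ and $\bigoplus_{I_2}X_i$.
\item[(d)] The supports of the members of a null family in $X$ lie in one finite subset of $I$.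
\item[(e)] If every $X_i$ is an $s$-group, then $X$ is an $s$-group.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Restrictions of continuous maps are continuous. Conversely, if the restrictions are continuous, then the group topology on $X$ induced by the homomorphism, or by the seminorm, makes all inclusions $X_i\to X$ continuous, so it is coarser than the coproduct topology.

(b) The $i$th projection restricts to the identity on $X_i$ and to $0$ on the other summands, so it is continuous by (a). The projections separate points.

(c) Let $Y_1,Y_2$ be the two coproducts. The identity $X\to Y_1\times Y_2$ is continuous by (a). The inclusions $Y_1\to X$ and $Y_2\to X$ are continuous by (a), hence so is their sum $Y_1\times Y_2\to X$.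

(d) A finite family is trivial, so let $(x_k)$ be a null sequence and suppose that the union of the supports is infinite. Choose $k_1<k_2<\cdots$ and $i_1,i_2,\dots$ recursively: $i_j$ is an element of the union outside the finitely many supports of the $x_k$ with $k\le k_{j-1}$, and $k_j$ satisfies $x_{k_j}(i_j)\ne0$. Then $k_j>k_{j-1}$ and the $i_j$ are distinct. Take continuous seminorms $\rho_j$ on $X_{i_j}$ with $\rho_j(x_{k_j}(i_j))\ge1$. The sum $q(x)=\sum_j\rho_j(x(i_j))$ has finitely many nonzero terms for each $x$, and it restricts to $\rho_j$ on $X_{i_j}$ and to $0$ on the other summands. So $q$ is a continuous seminorm by (a). But $q(x_{k_j})\ge1$ for all $j$, although $x_{k_j}\to0$.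

(e) A null sequence of $X_i$ is null in $X$, hence in $\mathbf s(X)$. By Lemma~\ref{lem:s}(b) the inclusions $X_i\to\mathbf s(X)$ are continuous, and by (a) so is the identity $X\to\mathbf s(X)$.
\end{proof}

\subsection*{The idea, for copies of the real line}
Let $X=\bigoplus_{i\in I}\mathbb R$, with unit vectors $e_i$. By Lemma~\ref{lem:coprod}(a), $q(x)=\sum_i|x(i)|$ is a continuous seminorm on $X$, so $y\mapsto\sup_n\sum_i|y_n(i)|$ is a continuous seminorm on $\mathfrak F_0(X)$. Interchange the supremum and the sum:
\[
N(y)=\sum_{i\in I}\sup_n|y_n(i)| .
\]
On the sequence $y=(\varepsilon e_{i_1},\dots,\varepsilon e_{i_M},0,0,\dots)$ with distinct $i_1,\dots,i_M$, the first seminorm equals $\varepsilon$ while $N(y)=M\varepsilon$. Null sequences of $\mathfrak F_0(X)$ cannot detect the difference: by Lemmas~\ref{lem:double} and~\ref{lem:coprod}(d) they live in finitely many coordinates, where the two seminorms are comparable.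

Is $N$ continuous? For $I=\mathbb N$ it is: the set $U=\{x:\sum_i2^i|x(i)|<\varepsilon\}$ is a neighborhood of $0$, and for $y\in U^{\mathbb N}\cap c_0(X)$ we get $N(y)\le\sum_i\varepsilon2^{-i}=\varepsilon$. The neighborhood $U$ is narrow in the $i$th direction, with summable widths. An uncountable family of positive widths is never summable, and this is the reason for Theorem~\ref{thm:R}. The argument uses only two properties of the absolute value, so we state it in a form that also serves Theorem~\ref{thm:coprod}.

\begin{proposition}\label{prop:unc}
Let $(X_i)_{i\in I}$ be groups, let $X=\bigoplus_{i\in I}X_i$ have the coproduct topology, and let $I'\subseteq I$ be uncountable. Suppose that for each $i\in I'$ there is a continuous seminorm $\nu_i$ on $X_i$ that does not vanish identically on any neighborhood of $0$ in $X_i$. Then $\mathfrak F_0(X)$ is not an $s$-group.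
\end{proposition}

\begin{proof}
For $y\in c_0(X)$ put
\[
N(y)=\sum_{i\in I'}\sup_n\nu_i\bigl(y_n(i)\bigr).
\]
Only finitely many $i$ contribute, by Lemma~\ref{lem:coprod}(d). Each supremum is finite, because $x\mapsto\nu_i(x(i))$ is continuous and so $\nu_i(y_n(i))\to0$. Each summand is a seminorm in $y$, hence so is $N$. We check the hypotheses of Corollary~\ref{cor:test}.

(S) Let $y^{(k)}\to0$ in $\mathfrak F_0(X)$. By Lemmas~\ref{lem:double} and~\ref{lem:coprod}(d), a finite set $F\subseteq I$ contains the supports of all $y^{(k)}_n$. Given $\varepsilon>0$, the set $U=\{x:\nu_i(x(i))<\varepsilon\text{ for all }i\in F\cap I'\}$ is a neighborhood of $0$. For large $k$ all terms of $y^{(k)}$ lie in $U$, so $N(y^{(k)})\le|F|\,\varepsilon$.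

(L) Let $U\in\mathcal N(X)$. For $i\in I'$ the set $U\cap X_i$ is a neighborhood of $0$ in $X_i$, so it contains some $u_i$ with $\nu_i(u_i)>0$. The uncountable set $I'$ is the union of the sets $\{i:\nu_i(u_i)\ge1/M\}$, $M\in\mathbb N$, so one of them is infinite. Take distinct $i_1,\dots,i_M$ in it and put $y=(u_{i_1},\dots,u_{i_M},0,0,\dots)$. Then $y\in U^{\mathbb N}\cap c_0(X)$ and $N(y)\ge\sum_{j=1}^M\nu_{i_j}(u_{i_j})\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:R}]
The group $\mathbb R$ is metrizable, hence an $s$-group, so $X$ is an $s$-group by Lemma~\ref{lem:coprod}(b),(e). Proposition~\ref{prop:unc} applies with $I'=I$ and $\nu_i=|\cdot|$.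
\end{proof}

\section{The criterion for coproducts}\label{sec:crit}

Two things are missing for Theorem~\ref{thm:coprod}: a substitute for the absolute value on an arbitrary nondiscrete $s$-group, and a description of countable coproducts that is explicit enough to compute $\mathfrak F_0$.

\begin{lemma}\label{lem:nu}
Every nondiscrete $s$-group $G$ has a continuous seminorm $\nu$ that does not vanish identically on any neighborhood of $0$.
\end{lemma}

\begin{proof}
If every null sequence of $G$ were eventually $0$, then Lemma~\ref{lem:s}(a) would apply to the discrete topology and $G$ would be discrete. So some null sequence has infinitely many nonzero terms, and these form a null sequence $(x_k)$ with $x_k\neq0$. Let $\rho_k$ be a continuous seminorm with $\rho_k(x_k)>0$. Then $\min(1,\rho_k)$ is again a continuous seminorm, and $\nu=\sum_k2^{-k}\min(1,\rho_k)$ is a continuous seminorm by uniform convergence. Every neighborhood of $0$ contains some $x_k$, and $\nu(x_k)>0$.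
\end{proof}

For $U_i\in\mathcal N(X_i)$ let $\bigoplus_iU_i$ be the set of all $x\in\bigoplus_iX_i$ with $x(i)\in U_i$ for every $i$. These sets form a base at $0$ of the \emph{box topology} on $\bigoplus_iX_i$.

\begin{lemma}\label{lem:box}
For a countable family of groups $(X_n)$, the coproduct topology on $\bigoplus_nX_n$ is the box topology.
\end{lemma}

\begin{proof}
The preimage of $\bigoplus_nU_n$ under the inclusion of $X_n$ is $U_n$. So the box topology makes the inclusions continuous and is coarser than the coproduct topology. Conversely, let the indices be $1,2,\dots$, let $V_0$ be a coproduct neighborhood of $0$, and choose coproduct neighborhoods $V_n$ with $V_n+V_n\subseteq V_{n-1}$. Then $V_n\cap X_n\in\mathcal N(X_n)$, and each $x\in\bigoplus_n(V_n\cap X_n)$ is a finite sum $x(1)+\dots+x(M)\in V_1+\dots+V_M$, which lies in $V_0$ by \eqref{eq:chain}.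
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coprod}]
The group $X$ is an $s$-group by Lemma~\ref{lem:coprod}(b),(e).

Suppose that $\mathfrak F_0(X)$ is an $s$-group. By Lemma~\ref{lem:coprod}(c), $X=X_i\times\bigoplus_{j\ne i}X_j$; the first factor is $X_i$ with its own topology, since the coproduct of a single group is that group. By Lemma~\ref{lem:prod}, $\mathfrak F_0(X_i)$ is a direct factor of $\mathfrak F_0(X)$, hence an $s$-group. If uncountably many $X_i$ were nondiscrete, Lemma~\ref{lem:nu} and Proposition~\ref{prop:unc} would show that $\mathfrak F_0(X)$ is not an $s$-group.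

Conversely, suppose that every $\mathfrak F_0(X_i)$ is an $s$-group and that the nondiscrete summands form a countable family $(X_n)$. By Lemma~\ref{lem:coprod}(c), $X=D\times Y$, where $D$ is the coproduct of the discrete summands and $Y=\bigoplus_nX_n$. The discrete topology on $D$ makes all inclusions continuous, so $D$ is discrete; then $\mathfrak F_0(D)$ is discrete, hence an $s$-group. By Lemma~\ref{lem:prod} it remains to treat $\mathfrak F_0(Y)$.

To $y\in c_0(Y)$ assign the coordinate sequences $y(n)=(y_j(n))_{j}$. They are null by Lemma~\ref{lem:coprod}(b), and all but finitely many of them vanish by Lemma~\ref{lem:coprod}(d). Conversely, a finite sum of null sequences of various $X_n$ is null in $Y$. This identifies $c_0(Y)$ with $\bigoplus_nc_0(X_n)$. By Lemma~\ref{lem:box}, a base at $0$ of $\mathfrak F_0(Y)$ consists of the sets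
\[
\Bigl(\bigoplus_nU_n\Bigr)^{\mathbb N}\cap c_0(Y)=\bigoplus_n\bigl(U_n^{\mathbb N}\cap c_0(X_n)\bigr),
\]
where both sides say that $y_j(n)\in U_n$ for all $j$ and $n$. The right-hand sides form a base of the box topology on $\bigoplus_n\mathfrak F_0(X_n)$. By Lemma~\ref{lem:box} again, $\mathfrak F_0(Y)$ is the coproduct of the $s$-groups $\mathfrak F_0(X_n)$, and it is an $s$-group by Lemma~\ref{lem:coprod}(e).

The last statement follows because $\mathbb R$ is nondiscrete and $\mathfrak F_0(\mathbb R)$ is metrizable.
\end{proof}

\section{A sequential counterexample}\label{sec:seq}

The group of Theorem~\ref{thm:R} is not separable: the unit vectors are at mutual distance $2$ for the continuous seminorm $\sum_i|x(i)|$. For a separable example we need countably many ``directions'', and the gap between neighborhoods and null sequences must come from another source. We take a countable set $T$ split into finite levels $T_i$ of growing size and a compact sequential space $K\supseteq T$ with a point $\infty$ such that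
\begin{enumerate}
\item[(K1)] every neighborhood of $\infty$ contains at least half of some level;
\item[(K2)] no set that occupies a fixed proportion of infinitely many levels converges to $\infty$.
\end{enumerate}
In the free Abelian group on $K$, the elements $t-\infty$ then play the role of the vectors $\varepsilon e_i$, and the seminorm measures the proportion of $t\in T_i$ that occur in the term $y_t$. To get (K2) we make an infinite part of every such set converge to a point other than $\infty$. To get (K1) these parts must be thin, and to keep $K$ Hausdorff they must be almost disjoint. Subsets of branches of the binary tree are both.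

\subsection{An almost disjoint family}
Let $T=2^{<\omega}$ be the set of finite $0$--$1$ strings and $T_i$ the set of strings of length $i$, so $|T_i|=2^i$. For $b\in2^\omega$ let $b|i\in T_i$ be its initial segment of length $i$. For $Q\subseteq T$ put
\[
d(Q)=\limsup_{i\to\infty}\frac{|Q\cap T_i|}{2^i},
\]
and call $Q$ \emph{positive} if $d(Q)>0$. Since $d(Q_1\cup Q_2)\le d(Q_1)+d(Q_2)$, one piece of any finite partition of a positive set is positive.

\begin{lemma}\label{lem:ad}
To every positive set $Q$ one can assign a set $a_Q$ such that
\begin{enumerate}
\item[(a)] $a_Q$ is an infinite subset of $Q$, and $|a_Q\cap T_i|\le1$ for all $i$;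
\item[(b)] $a_Q\cap a_{Q'}$ is finite for $Q\neq Q'$; in particular $Q\mapsto a_Q$ is injective.
\end{enumerate}
Moreover, for every positive $Q$ uncountably many of these sets are contained in $Q$.
\end{lemma}

\begin{proof}
Let $\mu$ be the Haar (fair coin) measure on $2^\omega$. For positive $Q$ the clopen set $E_i=\{b:b|i\in Q\}$ has measure $|Q\cap T_i|/2^i$. Let $B(Q)=\bigcap_n\bigcup_{i\ge n}E_i$ be the set of branches that meet $Q$ infinitely often. Each of the decreasing sets $\bigcup_{i\ge n}E_i$ has measure at least $\sup_{i\ge n}\mu(E_i)\ge d(Q)$, so $\mu(B(Q))\ge d(Q)>0$. By inner regularity the Borel set $B(Q)$ contains a compact set of positive measure. This set is uncountable, as points have measure $0$, and an uncountable compact metrizable space has cardinality $\mathfrak c=2^{\aleph_0}$. So $|B(Q)|=\mathfrak c$.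

There are at most $\mathfrak c$ positive sets. List them as $(Q_\alpha)_{\alpha<\kappa}$ with $\kappa\le\mathfrak c$ a cardinal. At stage $\alpha$ of a transfinite recursion fewer than $\mathfrak c$ branches have been used, so we can choose pairwise distinct $b_Q\in B(Q)$. Put $a_Q=\{b_Q|i:i\in\omega\}\cap Q$. Then (a) holds since $b_Q\in B(Q)$, and (b) holds since two distinct branches have only finitely many common initial segments.

For the last statement, let $J$ be the infinite set of all $i$ with $|Q\cap T_i|\ge\frac12d(Q)\,2^i$. The sets $Q_{J'}=Q\cap\bigcup_{i\in J'}T_i$, with $J'\subseteq J$ infinite, are uncountably many distinct positive subsets of $Q$. The corresponding sets $a_{Q_{J'}}\subseteq Q$ are distinct by (b).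
\end{proof}

Put $\mathcal A=\{a_Q:Q\text{ positive}\}$.

\subsection{The compact space $K$}
Let $\Psi=T\cup\{\hat a:a\in\mathcal A\}$, where the $\hat a$ are new, distinct points. The points of $T$ are isolated, and the basic neighborhoods of $\hat a$ are the sets $\{\hat a\}\cup(a\setminus F)$ with $F$ finite. Thus $C_a=\{\hat a\}\cup a$ is a compact open set, a sequence converging to $\hat a$. The space $\Psi$ is Hausdorff: for $a\neq a'$ the points $\hat a$ and $\hat a'$ are separated by removing the finite set $a\cap a'$, and $t\in T$ is separated from $\hat a$ by removing $t$. So $\Psi$ is locally compact, and its one-point compactification $K=\Psi\cup\{\infty\}$ is compact Hausdorff. A compact subset of $\Psi$ is covered by finitely many sets $C_a$ and finitely many points of $T$, and such a union is itself compact. Hence the sets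
\begin{equation}\label{eq:nbhd}
K\setminus(C_{a_1}\cup\dots\cup C_{a_r}\cup F),\qquad a_1,\dots,a_r\in\mathcal A,\quad F\subseteq T\text{ finite},
\end{equation}
form a base at $\infty$. The sets $C_a$ and $\{t\}$, $t\in T$, are compact and open, hence clopen in $K$.

By Lemma~\ref{lem:ad}(a), the set \eqref{eq:nbhd} contains all but at most $r$ points of $T_i$ whenever $T_i\cap F=\emptyset$. This gives (K1), and it shows that $\infty\in\overline T$; so $T$ is dense and $K$ is separable. For positive $Q$, the neighborhood $K\setminus C_{a_Q}$ of $\infty$ misses the infinite set $a_Q\subseteq Q$, which is (K2).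

\begin{lemma}\label{lem:Kseq}
The space $K$ is sequential.
\end{lemma}

\begin{proof}
Let $S\subseteq K$ be sequentially closed and $p\in\overline S\setminus S$. Then $p\notin T$, as points of $T$ are isolated. Note that if $a\cap S$ is infinite, then it is a sequence in $S$ converging to $\hat a$, so $\hat a\in S$.

Let $p=\hat a$. Every set $a\setminus F$ with $F$ finite meets $S$, so $a\cap S$ is infinite and $\hat a\in S$, a contradiction.

Let $p=\infty$. A set \eqref{eq:nbhd} misses only finitely many points $\hat a$, so every sequence of distinct points $\hat a$ converges to $\infty$. Hence $S$ contains only finitely many of them, say $\hat a_1,\dots,\hat a_r$. Put $B=(S\cap T)\setminus(a_1\cup\dots\cup a_r)$. If $B$ were finite, $K\setminus(C_{a_1}\cup\dots\cup C_{a_r}\cup B)$ would be a neighborhood of $\infty$ disjoint from $S$. So $B$ is infinite. If $B\cap a$ were infinite for some $a\in\mathcal A$, then $\hat a\in S$, so $a=a_j$ for some $j$, whereas $B\cap a_j=\emptyset$. So $B\cap a$ is finite for all $a\in\mathcal A$, each set \eqref{eq:nbhd} misses only finitely many points of $B$, and $B$ is a sequence in $S$ converging to $\infty$. Thus $\infty\in S$, a contradiction.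
\end{proof}

\subsection{The group $A(K)$ is sequential}
We use the following standard facts on the free Abelian topological group $A(K)$ of a compact Hausdorff space $K$ (Graev; Mack, Morris and Ordman \cite{MMO}; \cite[Ch.~7]{AT}).
\begin{enumerate}
\item[(A1)] $A(K)$ is Hausdorff, contains $K$ as a subspace, and is algebraically the free Abelian group on $K$.
\item[(A2)] Every continuous map from $K$ to an Abelian topological group extends to a continuous homomorphism on $A(K)$.
\item[(A3)] The set $A_m$ of sums of at most $m$ elements of $K\cup(-K)$ is compact, and $C\subseteq A(K)$ is closed if and only if every $C\cap A_m$ is closed.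
\end{enumerate}
Let $X=A(K)$ with $K$ as above. By (A3), $X$ is a $k_\omega$-space with defining sequence $(A_m)$, and it is $\sigma$-compact. The closure of the countable subgroup generated by $T$ is a subgroup containing $\overline T=K$, so $X$ is separable. Sequentiality passes from $K$ to the powers of $K$, then to $A_m$, then to $X$. Call a set $O$ \emph{sequentially open} if its complement is sequentially closed, that is, if every sequence converging to a point of $O$ is eventually in $O$.

\begin{lemma}\label{lem:seqprod}
\begin{enumerate}
\item[(a)] In a compact Hausdorff sequential space every sequence has a convergent subsequence.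
\item[(b)] If $Y_1$ is sequential and $Y_2$ is compact Hausdorff and sequential, then $Y_1\times Y_2$ is sequential.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every sequence has a constant or an injective subsequence, so let $(x_n)$ be injective without convergent subsequence, and let $S$ be a subset of its range. A convergent sequence in $S$ with infinitely many values would have a subsequence that is also a subsequence of $(x_n)$. So it has finitely many values, and its limit is one of them. Thus every subset of the range is sequentially closed, hence closed, and the range is an infinite closed discrete subset of a compact space, which is impossible.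

(b) Let $O\subseteq Y_1\times Y_2$ be sequentially open and $(x_0,y_0)\in O$. The section $\{y:(x_0,y)\in O\}$ is sequentially open, hence open, so it contains a closed neighborhood $W$ of $y_0$. We claim that $G=\{x:\{x\}\times W\subseteq O\}$ is sequentially open. Let $x_n\to x\in G$, and suppose that for infinitely many $n$ there is $y_n\in W$ with $(x_n,y_n)\notin O$. By (a), along a subsequence $y_n\to y\in W$, so $(x_n,y_n)\to(x,y)\in O$, and $(x_n,y_n)\in O$ eventually, a contradiction. So $G$ is open, and $G\times W\subseteq O$ is a neighborhood of $(x_0,y_0)$.
\end{proof}

\begin{lemma}\label{lem:kw}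
Let $Y$ be a $k_\omega$-space with defining sequence $(K_n)$. Every compact set $Z\subseteq Y$ lies in some $K_n$. If every $K_n$ is sequential, then $Y$ is sequential.
\end{lemma}

\begin{proof}
Suppose that $Z$ lies in no $K_n$. Then every $Z\setminus K_j$ is infinite, since finitely many points lie in one $K_n$. Pick distinct points $z_j\in Z\setminus K_j$. A subset of $\{z_j:j\in\mathbb N\}$ meets $K_n$ in at most $n-1$ points, so it is closed. Thus the compact set $Z$ contains an infinite closed discrete set, which is impossible. If the $K_n$ are sequential and $C\subseteq Y$ is sequentially closed, then each $C\cap K_n$ is sequentially closed in $K_n$, hence closed, and so $C$ is closed.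
\end{proof}

The space $L=K\sqcup\{0\}\sqcup(-K)$ is compact Hausdorff and sequential, so $L^m$ is sequential by Lemma~\ref{lem:seqprod}(b) and induction. Addition is a continuous surjection $\pi\colon L^m\to A_m$. If $C\subseteq A_m$ is sequentially closed, then $\pi^{-1}(C)$ is sequentially closed, hence compact, and so $C=\pi(\pi^{-1}(C))$ is compact, hence closed. Thus each $A_m$ is sequential, and $X$ is sequential by Lemma~\ref{lem:kw}.

\subsection{The seminorm}
By (A1) every $w\in X$ is uniquely a finite sum $\sum_{x\in K}n_xx$ with $n_x\in\mathbb Z$. Put $\operatorname{supp}w=\{x:n_x\neq0\}$. If $w\in A_m$, then $\sum_x|n_x|\le m$. By (A2), the indicator functions of the clopen sets $\{t\}$ and $C_a$ extend to continuous homomorphisms to the discrete group $\mathbb Z$,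
\[
\chi_t(w)=n_t\quad(t\in T),\qquad\chi_a(w)=\sum_{x\in C_a}n_x\quad(a\in\mathcal A),
\]
whose kernels are neighborhoods of $0$. We index the elements of $c_0(X)$ by $T$ and put
\[
N(y)=\sup_i\,2^{-i}\sum_{t\in T_i}|\chi_t(y_t)|\qquad\bigl(y=(y_t)_{t\in T}\in c_0(X)\bigr).
\]
The compact set $\{y_t:t\in T\}\cup\{0\}$ lies in some $A_m$ by Lemma~\ref{lem:kw}, so $|\chi_t(y_t)|\le m$ and $N(y)\le m$. Thus $N$ is a finite supremum of seminorms, hence a seminorm.

Property (S) will follow from a version of (K2) for the group $X$: if $Q$ is positive, no null family $(w_t)_{t\in Q}$ has $t\in\operatorname{supp}w_t$ for all $t$. For $w_t=t-\infty$ the proof is one line: with $a=a_Q$ we have $\chi_a(t-\infty)=1$ for the infinitely many $t\in a$, so these elements stay outside the neighborhood $\ker\chi_a$. In general, other points of $\operatorname{supp}w_t$ may cancel $t$ under $\chi_a$, and there are two ways in which this happens. If $a=\{t_1,t_2,\dots\}$, then $t_j\to\hat a$, so both $t_j-\hat a$ and $t_j-t_{j+1}$ tend to $0$ in $X$, and $\chi_a$ vanishes on them. We avoid the first cancellation by choosing $a$ with $\hat a$ outside all supports, which is possible by a cardinality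 count, and the second by first thinning $Q$ out with a graph coloring.

\begin{lemma}\label{lem:pos}
Let $Q\subseteq T$ be positive and let $(w_t)_{t\in Q}$ be a family in $X$ with $t\in\operatorname{supp}w_t$ for all $t\in Q$. Then $(w_t)_{t\in Q}$ is not null.
\end{lemma}

\begin{proof}
Suppose that the family is null. By Lemma~\ref{lem:kw} it lies in some $A_m$, so $|\operatorname{supp}w_t|\le m$.

\emph{Coloring.} Define a graph on $T$ by joining each $t\in Q$ to every $s\in(\operatorname{supp}w_t\cap T)\setminus\{t\}$; there are at most $m-1$ such $s$. A subgraph on $n$ vertices has at most $(m-1)n$ edges, so its degrees add up to at most $(2m-2)n$ and some vertex has degree at most $2m-2$. By induction on $n$, every finite subgraph has a proper coloring with $2m-1$ colors: remove such a vertex, color the rest, and give the vertex a color not used by its neighbors. By the de Bruijn--Erd\H{o}s theorem, a graph has a proper coloring with $r$ colors, $r$ finite, if all its finite subgraphs do. So the whole graph has a proper coloring with $2m-1$ colors. Some color class meets $Q$ in a positive set $Q'$. No two points of $Q'$ are joined, that is,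
\begin{equation}\label{eq:indep}
\operatorname{supp}w_t\cap Q'=\{t\}\qquad(t\in Q').
\end{equation}

\emph{Choice of $a$.} The countable set $\bigcup_{t\in Q}\operatorname{supp}w_t$ contains only countably many points $\hat a$, while uncountably many $a\in\mathcal A$ are contained in $Q'$ by Lemma~\ref{lem:ad}. Choose $a\in\mathcal A$ with $a\subseteq Q'$ and $\hat a\notin\operatorname{supp}w_t$ for all $t\in Q$. For $t\in a$, \eqref{eq:indep} gives $\operatorname{supp}w_t\cap C_a=\{t\}$, so $\chi_a(w_t)=\chi_t(w_t)\neq0$. Thus $w_t\notin\ker\chi_a$ for infinitely many $t$, and the family is not null.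
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:seq}]
It remains to verify the hypotheses of Corollary~\ref{cor:test}.

(S) Let $y^{(k)}\to0$ in $\mathfrak F_0(X)$, and suppose, after passing to a subsequence, that $N(y^{(k)})>\delta>0$ for all $k$. By Lemmas~\ref{lem:double} and~\ref{lem:kw}, the family $(y^{(k)}_t)_{k,t}$ is null and lies in one $A_m$, $m\geq1$. Choose $i_k$ with $2^{-i_k}\sum_{t\in T_{i_k}}|\chi_t(y^{(k)}_t)|>\delta$, and let $Q_k$ be the set of $t\in T_{i_k}$ with $\chi_t(y^{(k)}_t)\ne0$. Each term of the sum is at most $m$, so $|Q_k|\ge(\delta/m)2^{i_k}$. For fixed $i$, all terms of $y^{(k)}$ lie in the neighborhood $\bigcap_{t\in T_i}\ker\chi_t$ when $k$ is large, and then $i_k\neq i$. So $i_k\to\infty$, and we may assume that $(i_k)$ is strictly increasing. Then the sets $Q_k$ are disjoint and $Q=\bigcup_kQ_k$ has $d(Q)\ge\delta/m$. Put $w_t=y^{(k)}_t$ for $t\in Q_k$. This is a subfamily of a null family, and $t\in\operatorname{supp}w_t$, contrary to Lemma~\ref{lem:pos}.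

(L) Let $U\in\mathcal N(X)$. The map $x\mapsto x-\infty$ from $K$ to $X$ is continuous and sends $\infty$ to $0$, so it maps some set \eqref{eq:nbhd} into $U$. Take $i$ with $T_i\cap F=\emptyset$ and $2^i\ge2r$, and put
\begin{equation}\label{eq:y}
y_t=t-\infty\ \text{ for } t\in T_i\setminus(a_1\cup\dots\cup a_r),\qquad y_t=0\ \text{ otherwise.}
\end{equation}
Then $y\in U^T\cap c_0(X)$. Since $\chi_t(t-\infty)=1$ and $|a_j\cap T_i|\le1$, we get $N(y)\ge2^{-i}(2^i-r)\ge\frac12$.
\end{proof}

\section{A sufficient condition}\label{sec:pos}

By Lemma~\ref{lem:finite} we need one neighborhood $U\in\mathcal N(X)$ that works for finitely supported sequences of all lengths. The range of such a sequence is a finite subset of $X$, and the property $\mathrm{FU}_{\mathrm{fin}}$ turns a failure of uniformity into a null sequence of $\mathfrak F_0(X)$ that witnesses it. This yields, for each $k$, a neighborhood $G_k$ that works for sequences with terms in $Z_k$. The sets $G_k\cap Z_k$ need not be neighborhoods of $0$ in $X$, but their sums are; this is the only place where we use that $X$ is an $s$-group and that the $Z_k$ form an increasing sequence absorbing the null sequences.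

\begin{lemma}\label{lem:W}
Let $X$ be an $s$-group and let $Z_1\subseteq Z_2\subseteq\cdots$ be symmetric subsets containing $0$ such that every null sequence is eventually contained in some $Z_n$. Then for all $G_1,G_2,\ldots\in\mathcal N(X)$ the set
\[
W(G)=\bigcup_n\bigl((G_1\cap Z_1)+\dots+(G_n\cap Z_n)\bigr)
\]
is a neighborhood of $0$ in $X$.
\end{lemma}

\begin{proof}
Shrinking the $G_k$ shrinks $W(G)$, so it suffices to consider symmetric $G_k$. Then the sets $W(G)$ are symmetric and contain $0$, and $W(G)\cap W(G')$ contains $W\bigl((G_k\cap G'_k)_k\bigr)$. Put $H_k=G_{2k-1}\cap G_{2k}$. Two elements of $W(H)$ can be written as $\sum_{k\le n}h_k$ and $\sum_{k\le n}h'_k$ with $h_k,h'_k\in H_k\cap Z_k$ and the same $n$, by adding zeros. Since $Z_k\subseteq Z_{2k-1}\subseteq Z_{2k}$, we have $h_k\in G_{2k-1}\cap Z_{2k-1}$ and $h'_k\in G_{2k}\cap Z_{2k}$. So $W(H)+W(H)\subseteq W(G)$, and the sets $W(G)$ form a base at $0$ of a group topology $\sigma$. A null sequence of $X$ is eventually in some $Z_n$ and in $G_n$, hence in $G_n\cap Z_n\subseteq W(G)$. So it is $\sigma$-null, and Lemma~\ref{lem:s}(a) applies.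
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
\emph{Symmetrization.} If $Z$ is $\mathrm{FU}_{\mathrm{fin}}$ at $0$, then so is $Z\cup(-Z)$. For a nonempty finite $P\subseteq Z\cup(-Z)$ put $P^*=(P\cap Z)\cup-(P\cap(-Z))$, a nonempty finite subset of $Z$. Then $P^*\subseteq P\cup(-P)$ and $P\subseteq P^*\cup(-P^*)$, so a symmetric $U$ contains $P$ if and only if it contains $P^*$. Given $\mathcal P$ as in Definition~\ref{def:FU}, apply the property of $Z$ to $\{P^*:P\in\mathcal P\}$. So we may assume that the $Z_n$ are symmetric.

\emph{One piece.} Let $V_0$ be a neighborhood of $0$ in $\mathbf s(\mathfrak F_0(X))$, and choose such neighborhoods $V_k$ with $V_k+V_k\subseteq V_{k-1}$. We claim that for each $k\ge1$ there is $G_k\in\mathcal N(X)$ such that $V_k$ contains every finitely supported sequence with all terms in $G_k\cap Z_k$. Let $\mathcal P$ be the family of ranges of the finitely supported sequences that have all terms in $Z_k$ and do not belong to $V_k$. If the claim fails, every $U\in\mathcal N(X)$ contains a member of $\mathcal P$. Since $Z_k$ is $\mathrm{FU}_{\mathrm{fin}}$ at $0$, there are sequences $y^{(j)}\notin V_k$ whose ranges are eventually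 contained in each $U$. Then $y^{(j)}\to0$ in $\mathfrak F_0(X)$, hence in $\mathbf s(\mathfrak F_0(X))$, and so $y^{(j)}\in V_k$ for large $j$, a contradiction.

\emph{Assembling the pieces.} By Lemma~\ref{lem:W}, $W(G)\in\mathcal N(X)$. Let $y=(y_1,\dots,y_l,0,0,\dots)$ have all terms in $W(G)$. Write $y_n=\sum_{k\le M}o_{k,n}$ for $n\le l$, with $o_{k,n}\in G_k\cap Z_k$ and a common $M$. The sequence $z_k=(o_{k,1},\dots,o_{k,l},0,0,\dots)$ lies in $V_k$, so $y=z_1+\dots+z_M\in V_0$ by \eqref{eq:chain}. By Lemma~\ref{lem:finite}, $\mathfrak F_0(X)$ is an $s$-group.

\emph{The special cases.} A set $Z$ that is first countable at $0$ is $\mathrm{FU}_{\mathrm{fin}}$ at $0$: if $U_1\supseteq U_2\supseteq\cdots$ are neighborhoods whose traces on $Z$ form a base at $0$, take $P_j\subseteq U_j$. So metrizable groups are $\mathrm{FU}_{\mathrm{fin}}$ at $0$. If $X$ is $\mathrm{FU}_{\mathrm{fin}}$ at $0$ and $0\in\overline A$, the family $\{\{x\}:x\in A\}$ yields a null sequence in $A$. By translation $X$ is Fr\'echet--Urysohn, hence an $s$-group, and we take $Z_n=X$. Finally, let $X$ be a $k_\omega$-group with a defining sequence $(K_n)$ of metrizable compact sets. By Lemma~\ref{lem:kw},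 $X$ is sequential and every null sequence lies in some $K_n$; let $(Z_n)$ be the sequence of those $K_n$ that contain $0$.
\end{proof}

\begin{remark}
Each counterexample violates one hypothesis of Theorem~\ref{thm:pos}. In Theorem~\ref{thm:R}, the subgroups $\bigoplus_{i\in F}\mathbb R$ with $F\subseteq I$ finite carry the topology of $\mathbb R^F$ by Lemma~\ref{lem:coprod}(c), are directed by inclusion, and contain every null sequence; so an increasing sequence cannot be replaced by a directed family. In Theorem~\ref{thm:seq}, the sets $A_m$ form a defining sequence of sequential compact sets; so ``metrizable compact'' cannot be weakened to ``sequential compact''. There $A_2$ is not $\mathrm{FU}_{\mathrm{fin}}$ at $0$. Let $\mathcal P$ consist of the ranges of all sequences \eqref{eq:y} with $2^i\ge2r$. Every $U$ contains a member of $\mathcal P$ by the proof of (L), while members $P_j$ that are eventually contained in each $U$ would give $y^{(j)}\to0$ in $\mathfrak F_0(X)$ with $N(y^{(j)})\ge\frac12$, contrary to (S).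
\end{remark}

\begin{thebibliography}{9}

\bibitem{AT}
Arhangel'skii and Tkachenko, \emph{Topological Groups and Related Structures}.

\bibitem{Gab}
S.S. Gabriyelyan, \emph{On topological properties of the group of the null sequences valued in an Abelian topological group}, arXiv:1306.5117 (2013).

\bibitem{MMO}
Mack, Morris and Ordman, Proc. AMS \textbf{40} (1973).

\end{thebibliography}
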